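# Units in class field towers and a bilinear operator on $\mathbb F_p$

## 1. A ring of integers with exponentially many balanced units

Everything in this lecture turns on one package of data attached to a large prime $p$. Let $\Delta>1$ be an absolute constant (a concrete value is chosen in Section 9), and let $H\ge 1$ be a parameter. The package consists of

- a totally real number field $K$ whose degree $N$ is comparable to $\log p$ and whose discriminant $D$ satisfies $D^{1/N}\le\Delta$;
- a prime ideal $P$ of the ring of integers $O_K$ with $O_K/P\cong\mathbb F_p$; we write $\varphi:O_K\to O_K/P=\mathbb F_p$ for reduction;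
- a set $A\subset O_K^*$ of at least $e^{HN}$ units, each of which is *balanced*: all $N$ real conjugates $a_1,\dots,a_N$ of $a\in A$ satisfy $E^{-1}\le|a_j|\le E$, where $E$ depends only on $H$.

Since $N$ is comparable to $\log p$, the set $A$ has at least a fixed positive power of $p$ elements. Its image $\varphi(A)$ is a subset of $\mathbb F_p^*$ by which one can divide without leaving $O_K$: if $a\in A$ and $b\in O_K$, then $b^2/a\in O_K$, the conjugates of $b^2/a$ are at most $E$ times those of $b^2$, and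
$$\varphi(b)^2\,\varphi(a)^{-1}=\varphi(b^2/a).$$
So the fraction $b^2/a$ modulo $p$, which normally looks random, comes from an algebraic integer that is still small at every real place.

**Example.** Let $K=\mathbb Q(\sqrt5)$ and $\epsilon=\frac{1+\sqrt5}2$, so $O_K=\mathbb Z[\epsilon]$ and $O_K^*=\{\pm\epsilon^k\}$. The conjugates of $\epsilon$ have absolute values $1.618\ldots$ and $0.618\ldots$, so with $E=2$ the balanced units are exactly $\pm1,\pm\epsilon,\pm\epsilon^{-1}$. Take $p=11$ and $P=(4-\sqrt5)$, of norm $16-5=11$. Then $\varphi(\sqrt5)=4$ and $\varphi(\epsilon)=5\cdot\overline2=5\cdot6=8$; indeed $8^2=64\equiv 9=8+1$, matching $\epsilon^2=\epsilon+1$. Here $1/\epsilon=\epsilon-1$ reduces to $7$, and $8\cdot7=56\equiv1$.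

The package serves to disprove a conjectured estimate for an operator that contains the phases $b^2/a$. That operator comes next.

## 2. The operator $T$ as a sum of unitary operators

Let $p$ be a prime, $e_p(x)=e^{-2\pi ix/p}$ for $x\in\mathbb F_p$, $e(x)=e^{2\pi ix}$ for $x\in\mathbb R$, and $\|f\|_2=(\sum_{x\in\mathbb F_p}|f(x)|^2)^{1/2}$ for $f:\mathbb F_p\to\mathbb C$. Put
$$\mathcal K(a,b)=\frac1p\sum_{y\in\mathbb F_p}e_p(ay^2+by),\qquad T(f_1,f_2)(s)=\sum_{n\in\mathbb F_p,\ n\ne s}f_1(s-n)f_2(n)\,\mathcal K(s-n,n).$$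
Write $\|T\|$ for the best constant in $\|T(f_1,f_2)\|_2\le\|T\|\,\|f_1\|_2\|f_2\|_2$. Bourgain and Chang proved $\|T\|\lesssim p^{-1/10}$, Dong, Li and Sawin improved this to $p^{-1/8}$, and Kavrut and Wu ("A bilinear estimate in $\mathbb F_p$", arXiv:2401.07925, 2024) to $p^{-3/16}$.

**Conjecture (Bourgain–Chang).** For any $\varepsilon>0$ there is $C_\varepsilon$ such that for large enough primes $p$, $\|T(f_1,f_2)\|_2\le C_\varepsilon p^{\varepsilon-1/2}\|f_1\|_2\|f_2\|_2$ for all $f_1,f_2:\mathbb F_p\to\mathbb C$.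

The conjecture is false, at every large prime.

**Theorem 1.** There are absolute constants $c>0$, $p_0$ such that $\|T\|\ge\frac16\,p^{-1/2+c}$ for every prime $p\ge p_0$. Hence the conjecture fails for every $\varepsilon<c$, along all large primes.

**Theorem 2.** (Here $p$ is odd.) For all $f_1,f_2$,
$$\|T(f_1,f_2)\|_2\le p^{-1/2}|\mathrm{supp}\,f_1|^{1/2}\|f_1\|_2\|f_2\|_2.\tag{1}$$
This trivial bound is essentially sharp on sets of power size: for every $\varepsilon\in(0,1)$ there are $c_\varepsilon>0$, $p_\varepsilon$ such that for each prime $p\ge p_\varepsilon$ there exist $A'\subset\mathbb F_p^*$ with $|A'|\ge p^{c_\varepsilon}$, a function $f_1$ with $|f_1|=1_{A'}$, and $f_2\ne0$ with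
$$\|T(f_1,f_2)\|_2\ \ge\ \tfrac16\,|A'|^{1/2-\varepsilon}\,p^{-1/2}\,\|f_1\|_2\|f_2\|_2.$$

**Rewriting $T$.** The purpose of this step is to expose the phase $b^2/a$ and to prove (1). From now on $p$ is odd. For $a\ne0$, completing the square gives $ay^2+by=a(y+b\,\overline{2a})^2-b^2\,\overline{4a}$, where a bar denotes the inverse mod $p$. The classical facts $\sum_ye_p(ay^2)=(\frac ap)\sum_ye_p(y^2)$ and $|\sum_ye_p(y^2)|=\sqrt p$ give
$$\mathcal K(a,b)=p^{-1/2}\Big(\frac ap\Big)e_p(-b^2\,\overline{4a})\,\sigma_p,\qquad|\sigma_p|=1,$$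
with $\sigma_p$ depending only on $p$. Put $a=s-n$, $b=n$, so that $s=a+b$, and define
$$U_af(s)=f(s-a)\,e_p\big(-(s-a)^2\,\overline{4a}\big)\qquad(a\in\mathbb F_p^*).$$
Each $U_a$ is unitary on $\ell^2(\mathbb F_p)$, being a multiplication by phases followed by a shift. Then
$$T(f_1,f_2)=p^{-1/2}\sigma_p\sum_{a\ne0}\Big(\frac ap\Big)f_1(a)\,U_af_2,\tag{2}$$
and, for every $g:\mathbb F_p\to\mathbb C$,
$$\sum_sT(f_1,f_2)(s)g(s)=p^{-1/2}\sigma_p\sum_{a\ne0}\sum_b\Big(\frac ap\Big)f_1(a)f_2(b)\,g(a+b)\,e_p(-b^2\,\overline{4a}).\tag{3}$$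
By Cauchy–Schwarz, $\|T(f_1,f_2)\|_2\|g\|_2$ is at least the modulus of (3); this is how lower bounds will be proved. By the triangle inequality in (2), $\|T(f_1,f_2)\|_2\le p^{-1/2}\sum_{a\ne 0}|f_1(a)|\,\|f_2\|_2$, and Cauchy–Schwarz on the support of $f_1$ gives (1).

**Small supports.** If $f_1$ is supported on one point $a\ne0$, then (2) gives $\|T(f_1,f_2)\|_2=p^{-1/2}\|f_1\|_2\|f_2\|_2$ exactly. So $p^{-1/2}$ is the natural scale, and the conjecture says that one cannot beat it by a power of $p$.

Now take two points $a_1\ne a_2$ in $\mathbb F_p^*$. The unitary $U_{a_1}^{-1}U_{a_2}$ has an eigenvector $h$, say with eigenvalue $\lambda$, $|\lambda|=1$; thus $U_{a_2}h=\lambda U_{a_1}h$. With $f_1(a_1)=(\frac{a_1}p)$, $f_1(a_2)=\bar\lambda(\frac{a_2}p)$, $f_2=h$, formula (2) gives $T(f_1,h)=2p^{-1/2}\sigma_pU_{a_1}h$. The ratio $\|T(f_1,f_2)\|_2/(\|f_1\|_2\|f_2\|_2)$ is $2p^{-1/2}/\sqrt2=\sqrt2\,p^{-1/2}$, which is equality in (1).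

For larger supports the question becomes geometric: **are there many $a$ for which the vectors $U_af_2$ all correlate well with one vector $\bar g$?** By choosing the phases of $f_1$, the correlations add up. If they were perfect for all $a\in A'$, we would gain $|A'|^{1/2}$ over $p^{-1/2}$.

## 3. Divisibility over $\mathbb Z$, and units in a field of fixed degree

**Integers.** A first attempt is to make $b^2/a$ an honest small integer. For integers with $a\mid b^2$ the class $b^2\bar a$ mod $p$ is that of the integer $b^2/a$, and if $|b^2/a|$ is much smaller than $p$ the phase is close to $1$. To have $a\mid b^2$ for all pairs, take the $a$'s to be the positive divisors of an integer $M$ and the $b$'s to be multiples of $M$. The phases are now under control, but the sums $a+b$ are not: if $a+b=a'+b'$, then $M\mid a-a'$ and $|a-a'|<M$, so $a=a'$ and $b=b'$. All sums are distinct integers, and if all $|a+b|<p/2$ they are distinct mod $p$. Then for each $s$ at most one term of $T(f_1,f_2)(s)$ is nonzero, and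
$$\|T(f_1,f_2)\|_2^2=p^{-1}\sum_{a,b}|f_1(a)|^2|f_2(b)|^2=p^{-1}\|f_1\|_2^2\|f_2\|_2^2 .$$
Nothing is gained. (Dilating all variables by a common $\kappa\in\mathbb F_p^*$ changes nothing in this computation.) The two requirements pull against each other: divisibility drives $b$ into the sublattice $M\mathbb Z$, while $b\mapsto a+b$ must essentially preserve the range of $b$. The conflict disappears if the $a$ are units of the ring in which $b$ lives, but $\mathbb Z$ has only the units $\pm1$.

**A fixed totally real field.** So replace $\mathbb Z$ by $O_K$, with $K$ of fixed degree $N\ge2$. By Dirichlet's theorem the vectors $(\log|a_j|)_j$, $a\in O_K^*$, form a lattice of rank $N-1$, and $a$ is determined by its vector up to sign. With $L=\log E\ge1$ there are at most $C_KL^{N-1}$ units with all $|\log|a_j||\le L$. Even with $E$ as large as $p$ this is at most $C_K(\log p)^{N-1}$, so by (1) a function $f_1$ supported on the image of such units (or a dilate of it) gains at most $C_K^{1/2}(\log p)^{(N-1)/2}$ over $p^{-1/2}$.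 That is smaller than any power of $p$ and does not touch the conjecture.

**Letting the degree grow.** Hence $N$ must grow with $p$. Two exponentials in $N$ then compete. The number of units with conjugates in $[E^{-1},E]$, with $E$ *fixed*, can be as large as $e^{HN}$. On the other side, the sums over $O_K$ below lose a constant factor per real place, in total $e^{-N/4}$. With $N$ comparable to $\log p$ both are powers of $p$, and the units win once $H\ge 1$. All constants below depend on an upper bound $\Delta$ for the root discriminant $D^{1/N}$, so this bound must stay fixed while $N\to\infty$. If $\Delta$ were allowed to grow, the constant $Q$ of Section 4, for which $N\le\log p/\log Q$, would grow too, and our bound $e^{HN}$ would be at most $p^{H/\log Q}=p^{o(1)}$ for fixed $H$. Class field towers supply fields with bounded root discriminant. They can also be arranged to supply a prime of norm $p$.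

Here are the two existence statements; their proofs are in Sections 9 and 8. The sets $\mathcal P_1,\mathcal P_2,\mathcal P_3$ are fixed finite sets of primes chosen in Section 9.

**Proposition 1.** For every odd prime $p\notin\bigcup\mathcal P_i$ and every $N=2^{j+1}$, $j\ge0$, there is a totally real field $K$ of degree $N$ with $D^{1/N}\le\Delta$, and a prime $P$ of $O_K$ with $O_K/P\cong\mathbb F_p$.

**Lemma 2.** Let $H\ge1$, $L=(8e^{1+H}\Delta^2)^2$, $E=e^L$, and let $K$ be totally real of degree $N\ge2$ with $D^{1/N}\le\Delta$. There is a finite set $A\subset O_K^*$ with $|A|\ge e^{HN}$ and $E^{-1}\le|a_j|\le E$ for all $a\in A$ and all $j$.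

## 4. Trace form, inverse different, and the constants

Let $K$ be totally real of degree $N$ with $D^{1/N}\le\Delta$. Embed $K\subset V=\mathbb R^N$ by $x\mapsto(x_1,\dots,x_N)$, using the $N$ real embeddings, and let $\|x\|^2=\sum x_j^2$. Then $\mathrm{Tr}(xy)=\sum_jx_jy_j$ is the Euclidean inner product. Let $\mathrm{Nm}$ denote the norm of elements and of fractional ideals. We use these standard facts:

- $O_K$ is a lattice in $V$ of covolume $\sqrt D$, and a fractional ideal $I$ has covolume $\sqrt D\,\mathrm{Nm}\,I$.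
- The dual lattice $\{\nu:\mathrm{Tr}(\nu x)\in\mathbb Z\ \forall x\in O_K\}$ is the inverse different $\mathfrak d^{-1}$, a fractional ideal of norm $1/D$. For $0\neq\nu\in\mathfrak d^{-1}$ the ideal $\nu\mathfrak d$ is integral, so $|\mathrm{Nm}\,\nu|\ge1/D\ge\Delta^{-N}$.
- By AM–GM applied to the $x_j^2$,
$$|\mathrm{Nm}\,x|\le(\|x\|^2/N)^{N/2}.\tag{4}$$
- Minkowski: a closed box $\{|y_j|\le r_j\}$ of volume at least $2^N$ times the covolume of a lattice contains a nonzero lattice point.

**Example.** For $K=\mathbb Q(\sqrt5)$ the basis $1,\epsilon$ gives the vectors $(1,1)$, $(\epsilon,\epsilon')$, where $\epsilon'$ is the conjugate of $\epsilon$; their determinant is $\epsilon'-\epsilon=-\sqrt5$, so the covolume is $\sqrt5=\sqrt D$. The inverse different is $\frac1{\sqrt5}O_K$: for instance $\mathrm{Tr}(1/\sqrt5)=0$ and $\mathrm{Tr}(\epsilon/\sqrt5)=(\epsilon-\epsilon')/\sqrt5=1$, both integers.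

**Constants.** Fix $H\ge1$, and let $L,E$ be as in Lemma 2. Put
$$t=\frac1{32E^2\Delta^2},\qquad Q=32E^3\Delta^2,\qquad\eta=\frac tE=\frac1Q,\qquad\rho^2=\frac{2N}t .$$
All of $L,E,t,Q,\eta$ depend only on $H$. Later $t$ is the rate of decay of a Gaussian on $V$, $\eta$ is the size of the frequency of a character, and $\rho$ is a cut-off radius. For $p\ge Q^2$ let $N=2^{j+1}$, $j\ge 0$, be the largest power of two with $Q^N\le p$. Then
$$Q^N\le p<Q^{2N}.\tag{5}$$
In the next three sections $p\ge Q^2$ is an odd prime outside $\bigcup\mathcal P_i$; $K$ and $P$ come from Proposition 1 for this $N$, and $A$ from Lemma 2. Put $\mathcal B=\{b\in O_K:\|b\|\le\rho\}$; note $\rho=8\sqrt N\,E\Delta$.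

## 5. A small additive character and injectivity of reduction

**Step 1: a nontrivial character of $O_K/P$ with small frequency.** We want to write an additive character of $\mathbb F_p$, pulled back to $O_K$, as $e(\mathrm{Tr}(\xi x))$ with all $|\xi_j|$ small. (In $\mathbb Z$ one has $\xi=1/p$; here the smallness is spread over $N$ places, so each coordinate is only a small constant.)

The lattice $P^{-1}\mathfrak d^{-1}$ has covolume $\sqrt D\cdot p^{-1}\cdot D^{-1}=D^{-1/2}p^{-1}$. The box $|y_j|\le\eta$ has volume $2^N\eta^N$, and $\eta^N=Q^{-N}\ge p^{-1}\ge D^{-1/2}p^{-1}$ by (5). Minkowski gives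
$$0\ne\xi\in P^{-1}\mathfrak d^{-1},\qquad|\xi_j|\le\eta\quad\text{for all }j .$$
Since $\xi P\subset\mathfrak d^{-1}$, the character $x\mapsto e(\mathrm{Tr}(\xi x))$ of $O_K$ is trivial on $P$. It is nontrivial on $O_K$: otherwise $\xi\in\mathfrak d^{-1}$, so $|\mathrm{Nm}\,\xi|\ge\Delta^{-N}$, whereas $|\mathrm{Nm}\,\xi|\le\eta^N=Q^{-N}<\Delta^{-N}$. So it is a nontrivial character of $O_K/P=\mathbb F_p$. Every such character has the form $u\mapsto e_p(-\gamma u)$ with $\gamma\in\mathbb F_p^*$; writing $\gamma=\bar4\kappa$ we obtain $\kappa\in\mathbb F_p^*$ with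
$$e(\mathrm{Tr}(\xi x))=e_p(-\bar4\,\kappa\,\varphi(x))\qquad(x\in O_K).\tag{6}$$

**Example.** For $\mathbb Q(\sqrt5)$ and $P=(4-\sqrt5)$, take $\xi=\frac1{(4-\sqrt5)\sqrt5}=\frac1{4\sqrt5-5}$. Then $\mathrm{Tr}\,\xi=\frac1{4\sqrt5-5}-\frac1{4\sqrt5+5}=\frac{10}{55}=\frac2{11}$ and $\mathrm{Tr}(\xi\sqrt5)=\frac1{4-\sqrt5}+\frac1{4+\sqrt5}=\frac8{11}$. Since $\varphi(1)=1$ and $\varphi(\sqrt5)=4$, this is the character $e(2\varphi(x)/11)$.

**Step 2: small elements of $O_K$ are not identified mod $P$.** We want to define functions on $\mathbb F_p$ by their values at $\varphi(b)$, and to recognize additive relations in $O_K$ from relations in $\mathbb F_p$. A nonzero element of $P$ has $|\mathrm{Nm}|\ge p$. Let $a,a'\in A$ and $b,b',s\in\mathcal B$. Since $\|a\|\le\sqrt NE$, the elements $a+b-s$, $b-b'$, $a-a'$ have length at most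
$$2\rho+2\sqrt N\,E=\sqrt N(16E\Delta+2E)\le\sqrt N\cdot18E\Delta .$$
By (4) their norms are at most $(18E\Delta)^N<Q^N\le p$ in absolute value. Hence if one of them lies in $P$, it is zero. Consequently $\varphi$ is injective on $\mathcal B$ and on $A$, and for $a\in A$, $b\in\mathcal B$,
$$\varphi(a+b)\in\varphi(\mathcal B)\iff a+b\in\mathcal B .$$
Indeed, if $\varphi(a+b)=\varphi(s)$ with $s\in\mathcal B$, then $a+b=s$. Also $\varphi(a)\ne0$ for $a\in A$, since $a$ is a unit.

## 6. Gaussian sums over $O_K$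

The phases will turn into quadratic chirps $e(\sum\mu_jy_j^2)$ multiplied by a Gaussian, summed over a shifted copy of $O_K$. The next lemma says that if the Gaussian is wide and the chirp is no stronger than the Gaussian decay, the sum equals the integral up to a factor between $\frac12$ and $\frac32$. The point is that there is no loss of the form $C^N$ here.

**Lemma 3.** Let $0<\tau\le\frac1{32\Delta^2}$, $|\mu_j|\le\tau$, $v\in V$, and $F(y)=\exp\big(-2\pi\tau\|y\|^2+2\pi i\sum_j\mu_jy_j^2\big)$. Then
$$\tfrac12D^{-1/2}|\hat F(0)|\le\Big|\sum_{y\in O_K+v}F(y)\Big|\le\tfrac32D^{-1/2}|\hat F(0)|,\qquad|\hat F(0)|=\prod_j\big(4(\tau^2+\mu_j^2)\big)^{-1/4}.\tag{7}$$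

*Proof.* **Step 1: Fourier transform.** We need $\hat F$ and its decay. With $c_j=2\tau-2i\mu_j$ we have $F(y)=\prod_je^{-\pi c_jy_j^2}$, so $\hat F(\nu)=\prod_jc_j^{-1/2}e^{-\pi\nu_j^2/c_j}$ (principal branch). As $|c_j|=2(\tau^2+\mu_j^2)^{1/2}$, the formula for $|\hat F(0)|$ follows. Moreover
$$\mathrm{Re}\,\frac1{c_j}=\frac{2\tau}{4(\tau^2+\mu_j^2)}=\frac\tau{2(\tau^2+\mu_j^2)}\ge\frac1{4\tau},$$
because $|\mu_j|\le\tau$. Hence $|\hat F(\nu)|\le|\hat F(0)|\,e^{-\pi\|\nu\|^2/(4\tau)}$.

**Step 2: Poisson summation.** This passes to the dual lattice, where the term $\nu=0$ should dominate. Since $O_K$ has covolume $\sqrt D$ and dual $\mathfrak d^{-1}$,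
$$\sum_{y\in O_K+v}F(y)=D^{-1/2}\sum_{\nu\in\mathfrak d^{-1}}\hat F(\nu)\,e(\nu\cdot v).$$
So it suffices to prove $\sum_{0\ne\nu\in\mathfrak d^{-1}}e^{-\pi\|\nu\|^2/(4\tau)}\le\frac12$.

**Step 3: the dual lattice is sparse.** For $0\ne\nu\in\mathfrak d^{-1}$, (4) and $|\mathrm{Nm}\,\nu|\ge1/D$ give $\|\nu\|^2\ge ND^{-2/N}\ge N/\Delta^2=:r^2$. The open balls of radius $r/2$ about the points of $\mathfrak d^{-1}$ are therefore disjoint. Those centered at points with $\|\nu\|\le R$ lie in the ball of radius $R+r/2$ about the origin, so comparing volumes,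
$$\#\{\nu\in\mathfrak d^{-1}:\|\nu\|\le R\}\le\Big(1+\frac{2R}r\Big)^N\le e^{2NR/r}=e^{2\sqrt N\Delta R}.$$

**Step 4: summing.** For $\beta>0$ write $e^{-\pi\beta\|\nu\|^2}=\int_{\|\nu\|}^\infty2\pi\beta Re^{-\pi\beta R^2}dR$, sum over $\nu$, and use $2\sqrt N\Delta R\le\frac{\pi\beta}2R^2+\frac{2N\Delta^2}{\pi\beta}$ (AM–GM):
$$\sum_{\nu\in\mathfrak d^{-1}}e^{-\pi\beta\|\nu\|^2}\le\int_0^\infty2\pi\beta R\,e^{-\pi\beta R^2+2\sqrt N\Delta R}\,dR\le e^{2N\Delta^2/(\pi\beta)}\int_0^\infty2\pi\beta R\,e^{-\pi\beta R^2/2}\,dR=2e^{2N\Delta^2/(\pi\beta)} .$$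
Take $\beta=1/(8\tau)$. For $\nu\ne0$, split $e^{-\pi\|\nu\|^2/(4\tau)}=e^{-\pi\|\nu\|^2/(8\tau)}e^{-\pi\beta\|\nu\|^2}$ and bound the first factor by $e^{-\pi N/(8\tau\Delta^2)}$. Since $\tau\Delta^2\le\frac1{32}$,
$$\sum_{\nu\ne0}e^{-\pi\|\nu\|^2/(4\tau)}\le e^{-\pi N/(8\tau\Delta^2)}\cdot2e^{16N\tau\Delta^2/\pi}\le2e^{-(4\pi-\frac1{2\pi})N}\le\tfrac12 .\qquad\square$$

## 7. Correlation of the translated chirps

**Step 1: the test functions.** We choose $f_1,f_2,g$ so that (3) becomes a sum over $O_K$. Let $w(b)=e^{-\pi t\|b\|^2}$. Define functions on $\mathbb F_p$, zero outside the indicated points, by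
$$f_1(\kappa\varphi(a))=\Big(\frac{\kappa\varphi(a)}p\Big)\omega_a\ \ (a\in A),\qquad f_2(\kappa\varphi(b))=w(b)\,e(\mathrm{Tr}(\xi b))\ \ (b\in\mathcal B),\qquad g(\kappa\varphi(s))=w(s)\ \ (s\in\mathcal B),$$
where $|\omega_a|=1$ will be chosen. They are well defined since $\varphi$ is injective on $A$ and on $\mathcal B$. For $a'=\kappa\varphi(a)$, $b'=\kappa\varphi(b)$, the fact that $b^2/a\in O_K$ and (6) give
$$e_p\big(-b'^2\,\overline{4a'}\big)=e_p\big(-\bar4\,\kappa\,\varphi(b)^2\varphi(a)^{-1}\big)=e_p\big(-\bar4\,\kappa\,\varphi(b^2/a)\big)=e\big(\mathrm{Tr}(\xi b^2/a)\big).$$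
This is the only place where we use that $a$ is a unit, and it is the decisive one. The dilation by $\kappa$ is harmless because $b'^2/a'$ is homogeneous of degree one. Next, $a'+b'=\kappa\varphi(a+b)$, so by Section 5 the factor $g(a'+b')$ equals $w(a+b)$ if $a+b\in\mathcal B$ and $0$ otherwise. The Legendre symbols cancel. The double sum in (3) is therefore
$$\sum_{a\in A}\omega_aS'_a,\qquad S'_a=\sum_{b:\ b,\,a+b\in\mathcal B}w(b)\,w(a+b)\,e\big(\mathrm{Tr}\,\xi(b+b^2/a)\big).$$
Choose $\omega_a$ with $\omega_aS'_a=|S'_a|$. It remains to bound each $|S'_a|$ from below.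

**Step 2: the sum over all of $O_K$.** Let $S_a$ be the same sum with $b$ running over all of $O_K$; we evaluate it with Lemma 3. Put $y=b+a/2\in O_K+a/2$. Then
$$\frac{b^2}a=\frac{y^2}a-y+\frac a4,\qquad b+\frac{b^2}a=\frac{y^2}a-\frac a4,\qquad\|b\|^2+\|a+b\|^2=\|y-\tfrac a2\|^2+\|y+\tfrac a2\|^2=2\|y\|^2+\tfrac12\|a\|^2 .$$
The linear term $-y$ does not depend on $a$; the factor $e(\mathrm{Tr}(\xi b))$ was put into $f_2$ to cancel it. The constant $-a/4$ contributes a factor of modulus one. Hence
$$|S_a|=e^{-\pi t\|a\|^2/2}\,\Big|\sum_{y\in O_K+a/2}\exp\Big(-2\pi t\|y\|^2+2\pi i\sum_j\frac{\xi_j}{a_j}y_j^2\Big)\Big| .$$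
Apply Lemma 3 with $\tau=t$, $\mu_j=\xi_j/a_j$, $v=a/2$. Its hypotheses hold: $|\xi_j/a_j|\le\eta E=t$ and $t\Delta^2=\frac1{32E^2}\le\frac1{32}$. Here $|\hat F(0)|\ge(8t^2)^{-N/4}=2^{-N/4}(2t)^{-N/2}$, and $\|a\|^2\le NE^2$. So
$$|S_a|\ge M_0:=\tfrac12D^{-1/2}(2t)^{-N/2}\,2^{-N/4}\,e^{-\pi tE^2N/2}.\tag{8}$$

**Step 3: the tail.** We show that cutting off at $\mathcal B$ changes little. If $b\notin\mathcal B$ or $a+b\notin\mathcal B$, then $X:=\|b\|^2+\|a+b\|^2>\rho^2$. Splitting $e^{-\pi tX}$ into two equal factors and using $X\ge2\|y\|^2$,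
$$w(b)w(a+b)=e^{-\pi tX/2}e^{-\pi tX/2}\le e^{-\pi t\rho^2/2}\,e^{-\pi t\|y\|^2}.$$
By Lemma 3 with $\tau=t/2$, $\mu=0$, where $|\hat F(0)|=t^{-N/2}$, and since $t\rho^2=2N$,
$$|S_a-S'_a|\le\tfrac32D^{-1/2}t^{-N/2}e^{-\pi N}=3\cdot2^{3N/4}\,e^{\pi tE^2N/2}\,e^{-\pi N}M_0\le3\cdot2^{3N/4}\,e^{\pi N/64}\,e^{-\pi N}M_0 ,$$
using $tE^2=\frac1{32\Delta^2}\le\frac1{32}$. The factor $3(2^{3/4}e^{-63\pi/64})^N$ decreases in $N$ and is below $0.02$ at $N=2$. Thus $|S_a-S'_a|\le\frac12M_0$, and $|S'_a|\ge\frac12M_0$ for every $a\in A$.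

**Step 4: norms.** We have $\|f_1\|_2=|A|^{1/2}$. By Lemma 3 with $\tau=t$, $\mu=0$, $v=0$,
$$\|f_2\|_2^2=\|g\|_2^2=\sum_{b\in\mathcal B}w(b)^2\le\sum_{b\in O_K}e^{-2\pi t\|b\|^2}\le\tfrac32D^{-1/2}(2t)^{-N/2},$$
and $f_2,g\ne0$ because $0\in\mathcal B$.

**Step 5: the quotient.** Combining (3), Cauchy–Schwarz and Steps 1–4,
$$\frac{\|T(f_1,f_2)\|_2}{\|f_1\|_2\|f_2\|_2}\ge\frac{p^{-1/2}\,|A|\cdot\frac12M_0}{|A|^{1/2}\cdot\frac32D^{-1/2}(2t)^{-N/2}}=\frac{p^{-1/2}}6\,|A|^{1/2}\,2^{-N/4}\,e^{-\pi tE^2N/2}.$$
Note that $D$ and $(2t)^{-N/2}$ have cancelled. Since $tE^2\le\frac1{32}$ and $\frac{\ln2}4+\frac\pi{64}<0.223<\frac14$,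
$$\frac{\|T(f_1,f_2)\|_2}{\|f_1\|_2\|f_2\|_2}\ge\frac{p^{-1/2}}6\,|A|^{1/2}\,e^{-N/4}.\tag{9}$$

The cost per real place is visible: $2^{-1/4}$ for the chirp and $e^{-\pi tE^2/2}$ for the shift by $a$. What remains is to produce the units and the fields.

## 8. Counting balanced units

*Proof of Lemma 2.* Let $\ell(x)=(\log|x_j|)_j$ for $x\in K^*$, $W=\{z\in\mathbb R^N:\sum z_j=0\}$, and $\Lambda=\ell(O_K^*)$. By Dirichlet, $\Lambda$ is a full lattice in $W$; let $v$ be its covolume there. The plan is to bound $v$ from above and then to count points of $\Lambda$ in a box.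

**Step 1: a covering of $W/\Lambda$ by simplices.** An upper bound for $v$ follows if we cover $W/\Lambda$ by few sets of small volume. Let $M=D^{1/(2N)}$, so $M^N=\sqrt D$ and $1\le M^2\le\Delta$. For $z\in W$ the box $|y_j|\le Me^{z_j}$ has volume $(2M)^N=2^N\sqrt D$, as $\sum z_j=0$. By Minkowski it contains some $0\ne\alpha\in O_K$. Multiplying the inequalities $|\alpha_j|\le Me^{z_j}$ gives $|\mathrm{Nm}\,\alpha|\le M^N$; taking logarithms gives
$$z\in S_\alpha:=\{z\in W:\ z_j\ge\ell(\alpha)_j-\log M\ \ \forall j\}.$$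
If $u$ is a unit, then $S_{u\alpha}=S_\alpha+\ell(u)$. So if $\alpha$ runs through representatives, modulo units, of the nonzero elements of $O_K$ of norm at most $M^N$ in absolute value, the images of the $S_\alpha$ cover $W/\Lambda$, and $v\le\sum_\alpha\mathrm{vol}(S_\alpha)$.

**Step 2: volume of one simplex.** Substituting $v_j=z_j-\ell(\alpha)_j+\log M$ shows that $S_\alpha$ is a translate of $\{v_j\ge0,\ \sum v_j=s\}$ with $s=N\log M-\log|\mathrm{Nm}\,\alpha|$. Since $1\le|\mathrm{Nm}\,\alpha|\le M^N$, we have $s\in[0,N\log M]$. The $(N-1)$-dimensional volume of this simplex is $\sqrt N\,s^{N-1}/(N-1)!$, so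
$$\mathrm{vol}(S_\alpha)\le\sqrt N\,\frac{N^{N-1}}{(N-1)!}(\log M)^{N-1}\le\sqrt N\,e^N\Delta^N,$$
because $N^{N-1}/(N-1)!=N^N/N!\le e^N$, $0\le\log M\le\frac12\log\Delta\le\Delta$ and $\Delta>1$.

**Step 3: number of simplices.** Representatives modulo units correspond to principal ideals, so their number is at most the number of integral ideals of norm at most $M^N$. Each such ideal $I$ satisfies $1\le M^{2N}(\mathrm{Nm}\,I)^{-2}$, so the number is at most $M^{2N}\zeta_K(2)$. At most $N$ primes lie over each rational prime $q$, each of norm at least $q$; comparing Euler products, $\zeta_K(2)\le\zeta(2)^N\le2^N$. Hence there are at most $(2\Delta)^N$ simplices, and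
$$v\le\sqrt N\,(2e\Delta^2)^N .$$

**Step 4: counting lattice points.** We want many points of $\Lambda$ in the box $(-L,L)^N$. As $\Lambda$ lies in a hyperplane, we first enlarge it to a full lattice. Let $\mathbf 1=(1,\dots,1)$ and $\Lambda'=\Lambda\oplus\mathbb Z\cdot2L\mathbf 1$. Since $\mathbf 1\perp W$ and $\|2L\mathbf 1\|=2L\sqrt N$, its covolume is $2L\sqrt N\,v$. The average number of points of $\Lambda'$ in a translate of $[0,L)^N$ is $L^N/(2L\sqrt N\,v)$, so some translate contains at least that many. Subtracting one of these points from all of them gives at least that many points $\lambda+2Lk\mathbf 1$ ($\lambda\in\Lambda$, $k\in\mathbb Z$) in $(-L,L)^N$. The coordinate sum of such a point is $2LkN$, and it is smaller than $LN$ in absolute value, so $k=0$. Thus the number of $\lambda\in\Lambda$ with $|\lambda_j|<L$ for all $j$ is at least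
$$\frac{L^{N-1}}{2\sqrt N\,v}\ge\frac{L^{N/2}}{2N(2e\Delta^2)^N}=\frac{4^N(2e^{1+H}\Delta^2)^N}{2N(2e\Delta^2)^N}=\frac{4^N}{2N}\,e^{HN}\ge e^{HN}.$$
Here we used $N-1\ge N/2$ (as $N\ge2$), $L\ge1$, and $L^{1/2}=8e^{1+H}\Delta^2=4\cdot2e^{1+H}\Delta^2$. Choose one unit $a$ with $\ell(a)=\lambda$ for each such $\lambda$. These units are distinct, and $|\log|a_j||<L$ means $E^{-1}<|a_j|<E$. $\square$

## 9. A totally real tower in which a prime over $p$ splits

**Choice of primes.** Fix three disjoint sets $\mathcal P_1,\mathcal P_2,\mathcal P_3$, each of four primes $\equiv1\bmod4$; for instance $\{5,13,17,29\}$, $\{37,41,53,61\}$, $\{73,89,97,101\}$. Let $m_1,m_2,m_3$ be the products of the primes in $\mathcal P_1\cup\mathcal P_2$, $\mathcal P_2\cup\mathcal P_3$, $\mathcal P_1\cup\mathcal P_3$ respectively, and let $\Delta=\max_i\sqrt{m_i}>1$.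

**Facts recalled.** Let $G$ be a finite group, $M$ a $G$-module, $N_G=\sum_{\sigma\in G}\sigma$. The Tate groups are $\hat H^i(G,M)=H^i(G,M)$ for $i\ge1$, $\hat H^0(G,M)=M^G/N_GM$, $\hat H^{-1}(G,M)=\ker N_G/I_GM$ with $I_G$ the augmentation ideal, and $\hat H^{-i-1}(G,M)=H_i(G,M)$ for $i\ge1$. A short exact sequence of modules gives a long exact sequence over all $i\in\mathbb Z$. For example, if $G=\mathbb Z/2$ acts trivially on $\mathbb Z$, then $\hat H^0=\mathbb Z/2\mathbb Z$ and $\hat H^{-1}=0$. We use:

- If $M$ is finite of order prime to $|G|$, all $\hat H^i(G,M)$ vanish. The groups $\hat H^i(G,\cdot)$ commute with products.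
- Let $F/k$ be Galois with group $G$, let $v$ be a place of $k$ and $w_0\mid v$ a place of $F$ with decomposition group $G_{w_0}$. By Shapiro's lemma, $\hat H^i(G,\prod_{w\mid v}F_w^*)=\hat H^i(G_{w_0},F_{w_0}^*)$, and the same holds for local units. If $w_0/v$ is unramified and finite, $\hat H^i(G_{w_0},O_{w_0}^*)=0$ for all $i$.
- Tate's theorem: $\hat H^{i-2}(G,\mathbb Z)\cong\hat H^i(G,C_F)$, where $C_F=J_F/F^*$ is the idele class group.
- Golod–Shafarevich inequality in the Gaschütz–Vinberg form (Roquette, *On class field towers*, in Cassels–Fröhlich, Ch. IX; Serre, *Galois Cohomology*, Ch. I): for a nontrivial finite 2-group $G$, with $d=\dim H^1(G,\mathbb F_2)$ and $r=\dim H^2(G,\mathbb F_2)$, one has $r>d^2/4$. For $G=(\mathbb Z/2)^2$, for example, $d=2$ and $r=3>1$.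

*Proof of Proposition 1.* **Step 1: the base field.** We need a real quadratic field, from a list that does not depend on $p$, in which $p$ splits. Each prime of $\bigcup\mathcal P_i$ divides exactly two of the $m_i$, so $m_1m_2m_3$ is a square, and since $p$ does not divide it, $\prod_i(\frac{m_i}p)=1$. The three symbols cannot all be $-1$, so $(\frac{m_i}p)=1$ for some $i$. Let $m=m_i=q_1\cdots q_8$ and $k=\mathbb Q(\sqrt m)$. As $m\equiv1\bmod4$ is squarefree, $k$ has discriminant $m$. The odd prime $p$ splits in $k$; let $\mathfrak p\mid p$ be a prime of $k$, with residue field $\mathbb F_p$.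

**Step 2: the tower.** Let $k_\infty$ be the compositum of all finite Galois extensions of $k$ of 2-power degree that are unramified at finite primes, totally real, and in which $\mathfrak p$ splits completely. All these properties pass to composita and to subextensions Galois over $k$, so $G=\mathrm{Gal}(k_\infty/k)$ is a pro-2 group. We claim that $G$ is infinite. Suppose not; put $F=k_\infty$, a finite extension of $k$, and let $d,r$ be as above.

**Step 3: $d\ge6$.** We exhibit a large elementary abelian quotient of $G$. The field $B=\mathbb Q(\sqrt{q_1},\dots,\sqrt{q_8})$ is totally real of degree $2^8$ and contains $k$, so $\mathrm{Gal}(B/k)\cong(\mathbb Z/2)^7$. Since every $q_i\equiv1\bmod4$, only $q_1,\dots,q_8$ ramify in $B$; and $q_i$ has ramification index $2$ in $B$, because $B$ is the compositum of $\mathbb Q(\sqrt{q_i})$ with a field unramified at $q_i$. In $k$ the index of $q_i$ is also $2$. So $B/k$ is unramified at finite primes. (Small model: $\mathbb Q(\sqrt5,\sqrt{13})/\mathbb Q(\sqrt{65})$.) The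 decomposition group of $\mathfrak p$ in $\mathrm{Gal}(B/k)$ is cyclic, since $\mathfrak p$ is unramified, so it has order at most $2$. In its fixed field $\mathfrak p$ splits completely; hence that field lies in $k_\infty$, and its group over $k$ is elementary abelian of rank at least $6$. Therefore $d=\dim\mathrm{Hom}(G,\mathbb F_2)\ge6$.

**Step 4: a class group of odd order.** This is where maximality of $F$ enters. Let $J_F$ be the idele group and
$$U=\prod_{w\mid\infty\mathfrak p}F_w^*\times\prod_{w\nmid\infty\mathfrak p}O_w^*\subset J_F,\qquad E_F=F^*\cap U,\qquad\mathrm{Cl}'=J_F/F^*U .$$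
The group $\mathrm{Cl}'$ is finite, being a quotient of the ideal class group. Suppose its order is even. The preimage in $J_F$ of the odd-order part of $\mathrm{Cl}'$ is an open subgroup of finite index containing $F^*U$, and it is $G$-stable because $U$ is. By class field theory it corresponds to a nontrivial abelian extension $F'/F$ of 2-power degree, and by $G$-stability $F'$ is Galois over $k$, of 2-power degree. As the subgroup contains $O_w^*$ for all finite $w\nmid\mathfrak p$ and $F_w^*$ for $w\mid\infty\mathfrak p$, the extension $F'/F$ is unramified at finite primes, all real places stay real, and the primes over $\mathfrak p$ split completely. So $F'\subset k_\infty=F$, a contradiction. Hence $|\mathrm{Cl}'|$ is odd and $\hat H^i(G,\mathrm{Cl}')=0$ for all $i$.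

**Step 5: $U$ has no cohomology.** We compute place by place. At finite places of $k$ other than $\mathfrak p$ the extension $F/k$ is unramified, and local units contribute $0$. At $\mathfrak p$ and at the infinite places the decomposition groups are trivial, so the contribution is again $0$. Since $U$ is the product of these pieces, $\hat H^i(G,U)=0$ for all $i$.

**Step 6: $r\le d+3$.** We bound the number of relations by the number of generators of a group of $\mathfrak p$-units. The image of $U$ in $C_F$ is $U/E_F$, so there are exact sequences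
$$0\to U/E_F\to C_F\to\mathrm{Cl}'\to0,\qquad0\to E_F\to U\to U/E_F\to0 .$$
With Tate's theorem and Steps 4 and 5,
$$H_2(G,\mathbb Z)=\hat H^{-3}(G,\mathbb Z)\cong\hat H^{-1}(G,C_F)\cong\hat H^{-1}(G,U/E_F)\cong\hat H^0(G,E_F)=E_k/N_GE_F ,$$
where $E_k=E_F^G$ is the group of elements of $k^*$ that are units at all finite places except possibly $\mathfrak p$. By Dirichlet's theorem for $\mathfrak p$-units of the real quadratic field $k$, $E_k$ is generated by $(2-1)+1+1=3$ elements: rank $1$ from the units, one more from $\mathfrak p$, and the torsion $\pm1$. (For $\mathbb Q(\sqrt5)$ and $\mathfrak p=(4-\sqrt5)$ they are $\epsilon$, $4-\sqrt5$, $-1$.) So $\dim(H_2(G,\mathbb Z)\otimes\mathbb F_2)\le3$. The universal coefficient sequence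
$$0\to H_2(G,\mathbb Z)\otimes\mathbb F_2\to H_2(G,\mathbb F_2)\to\mathrm{Tor}(H_1(G,\mathbb Z),\mathbb F_2)\to0$$
has last term $G^{ab}[2]$, of dimension $\dim G^{ab}/2G^{ab}=d$ because $G^{ab}$ is finite. Since $H^2(G,\mathbb F_2)$ is dual to $H_2(G,\mathbb F_2)$, we get $r\le3+d$.

**Step 7: contradiction.** By Golod–Shafarevich, $r>d^2/4$. The polynomial $\frac{d^2}4-d-3$ is $0$ at $d=6$ and increasing for $d\ge2$, so $d\ge6$ gives $d^2/4\ge d+3\ge r$, a contradiction. Hence $G$ is infinite. (This explains the number eight: eight ramified primes give rank $7$ for $B/k$, the splitting condition costs one, and $6$ is exactly enough.)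

**Step 8: extracting $K$.** We need every degree $2^{j+1}$. As $G$ is an infinite pro-2 group, it has finite quotients of arbitrarily large 2-power order. A 2-group of order at least $2^j$ has a subgroup of index $2^j$; its preimage is an open subgroup of $G$ of index $2^j$. Let $K$ be the fixed field. Then $[K:\mathbb Q]=2^{j+1}=N$, $K$ is totally real, and $K/k$ is unramified at finite primes, so $D=m^{[K:k]}=m^{N/2}$ and $D^{1/N}=\sqrt m\le\Delta$. Since $\mathfrak p$ splits completely in $K$, any prime $P\mid\mathfrak p$ of $K$ has residue field $\mathbb F_p$. $\square$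

## 10. From units to powers of $p$

*Proof of Theorem 1.* Take $H=1$. Then $E$, $t$, $Q$ are absolute constants. Let $p_0$ exceed $Q^2$ and all primes in $\bigcup\mathcal P_i$, and let $p\ge p_0$ be prime. Lemma 2 gives $|A|^{1/2}\ge e^{N/2}$, so (9) yields $\|T\|\ge\frac16p^{-1/2}e^{N/4}$. By (5), $N>\log p/(2\log Q)$, hence
$$\|T\|\ge\tfrac16\,p^{-1/2+c},\qquad c=\frac1{8\log Q}.$$
If the inequality of the conjecture held for some $\varepsilon<c$, then $\frac16p^{c-1/2}\le C_\varepsilon p^{\varepsilon-1/2}$, that is, $p^{c-\varepsilon}\le6C_\varepsilon$, which is false for every sufficiently large $p$. $\blacksquare$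

*Proof of Theorem 2.* The bound (1) was proved in Section 2. Given $\varepsilon\in(0,1)$, take $H=\max(1,\frac1{4\varepsilon})$, and let $p_\varepsilon$ exceed $Q^2$ (with $Q=Q(H)$) and all primes in $\bigcup\mathcal P_i$. For a prime $p\ge p_\varepsilon$ put $A'=\kappa\varphi(A)\subset\mathbb F_p^*$. By injectivity of $\varphi$ on $A$ we have $|A'|=|A|\ge e^{HN}$, and the function $f_1$ of Section 7 satisfies $|f_1|=1_{A'}$. Since $e^{HN}\le|A'|$ and $\frac1{4H}\le\varepsilon$,
$$e^{N/4}\le|A'|^{1/(4H)}\le|A'|^\varepsilon ,$$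
so (9) gives $\|T(f_1,f_2)\|_2\ge\frac16|A'|^{1/2-\varepsilon}p^{-1/2}\|f_1\|_2\|f_2\|_2$, with $f_2\ne0$. Finally, (5) gives $|A'|\ge e^{HN}\ge p^{c_\varepsilon}$ with $c_\varepsilon=H/(2\log Q)$. $\blacksquare$

**Remark.** By (1), the conjectured inequality does hold when $|\mathrm{supp}\,f_1|=p^{o(1)}$. By Theorem 2 it fails for supports of size a suitable small power of $p$, where even the trivial bound (1) cannot be improved by more than a factor $O(|\mathrm{supp}\,f_1|^\varepsilon)$. Together with the bound of Kavrut and Wu quoted in Section 2, $\frac16p^{-1/2+c}\le\|T\|\lesssim p^{-3/16}$ for all large $p$. The true exponent is not determined here.
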